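# A quiver whose maximal green sequences have lengths 16, 17 and 19, but never 18

## Theorem: the lengths $13+N$, $14+N$ and at least $13+2N$

For $N\ge 0$ let $Q^{(N)}$ be the quiver with vertices $x,y,z,p,q,r,d_1,\dots,d_N$ and the following arrows, where $1\le k\le N$ and a number in brackets is a multiplicity (default $1$):

* $x\to y,\quad y\to z,\quad x\to z$;
* $p\to q,\quad q\to r,\quad r\to p\,[2]$;
* $p\to x,\quad q\to x,\quad r\to x,\qquad z\to p,\quad z\to q,\quad z\to r$;
* $y\to p\,[4],\quad r\to y\,[4]$;
* $q\to d_k,\quad r\to d_k\,[2],\quad d_k\to y\,[3],\quad d_k\to p\,[2]$.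

There are no other arrows; in particular there is none between $y$ and $q$. The quiver is connected and has no loops and no oriented $2$-cycles, so it is a cluster quiver. We write MGS for "maximal green sequence".

**Theorem 1.** Let $N\ge 0$. Every MGS of $Q^{(N)}$ has length $13+N$, or $14+N$, or at least $13+2N$. All three lengths $13+N$, $14+N$, $13+2N$ occur.

**Corollary 2.** For $N\ge 3$ the set of lengths of MGS of $Q^{(N)}$ is not an interval in $\mathbb Z$: the lengths $14+N$ and $13+2N$ occur, and none of the $N-2\ge 1$ integers $15+N,\dots,12+2N$ between them does. Hence the assertion "for every cluster quiver $Q$ the set $\{l\in\mathbb Z_{\ge0}\mid \mathbf{green}_l(Q)\ne\emptyset\}$ is an interval" is false.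

For $N=3$ (nine vertices) the lengths $16,17,19$ occur and $18$ does not. For $N=4$ the lengths $17,18,21$ occur and $19,20$ do not. Corollary 2 follows from Theorem 1 because $14+N<15+N\le 12+2N<13+2N$ for $N\ge3$.

The source of the interval problem is Ryoichi Kase, "Remarks on lengths of maximal green sequences for quivers of type $\tilde A_{n,1}$", arXiv:1507.02852 (2015). In plain words: a green sequence is a one-way walk of quiver mutations, and it is maximal when it can go no further. A quiver may have several maximal walks. If walks of $a$ steps and of $b$ steps exist, must there be one of every length in between? The theorem says no.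

## Green and red vertices, c-vectors, and two quivers by hand

**Definition (mutation).** A *cluster quiver* is a finite connected quiver without loops or oriented $2$-cycles. An *ice quiver* is a pair $(Q,F)$ with a set $F\subseteq Q_0$ of frozen vertices. Mutation at a non-frozen vertex $k$ is done in three moves: for each path $i\to k\to j$ add an arrow $i\to j$; reverse every arrow incident to $k$; remove a maximal collection of $2$-cycles and all arrows between frozen vertices.

**Definition (green sequences).** The framed quiver $\hat Q$ is $Q$ together with a frozen copy $c(i)$ of each vertex $i$ and an arrow $i\to c(i)$. Let $R$ be obtained from $\hat Q$ by mutations at non-frozen vertices. A non-frozen vertex $i$ of $R$ is *green* if no arrow goes from a frozen vertex to $i$, and *red* if no arrow goes from $i$ to a frozen vertex. It is known that each non-frozen vertex is either green or red and not both (*sign-coherence*). A *green sequence* is a sequence $(i_1,\dots,i_l)$ of vertices of $Q$ such that $i_1$ is green in $\hat Q$ and each $i_k$ is green in $\mu_{i_{k-1}}\cdots\mu_{i_1}\hat Q$; its length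 is $l$. It is *maximal* if no green vertex is left at the end. The set of MGS of length $l$ is $\mathbf{green}_l(Q)$; an interval is a set of consecutive integers, and the empty set counts as one.

All our computations use vectors instead of pictures. From now on $Q$ is any finite quiver without loops or $2$-cycles. (Sign-coherence applies to each connected component.) Put
$$\langle e_v,e_w\rangle=\#(v\to w)-\#(w\to v)$$
and extend this to a skew-symmetric bilinear form on $\mathbb Z^{Q_0}$. A sum of basis vectors is written as a word: $yzq=e_y+e_z+e_q$.

**Definition (c-vectors and labels).** After $s$ steps of a green sequence let $Q_s$ be the quiver on the non-frozen vertices, and let $c_v=c_v^{(s)}\in\mathbb Z^{Q_0}$ have coordinates $(c_v)_w=\#(v\to c(w))-\#(c(w)\to v)$. So $v$ is green iff $c_v>0$ (nonzero, all coordinates $\ge0$), and red iff $c_v<0$. The *label* of step $s$ is $\gamma_s:=c^{(s-1)}_{i_s}$, the c-vector of the vertex about to be mutated.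

At the start $c_v=e_v$. Mutation at a green $k$ gives
$$c'_k=-c_k,\qquad c'_v=c_v+\max\bigl(0,\#(v\to k)-\#(k\to v)\bigr)\,c_k\quad(v\ne k).\tag{1}$$
Indeed, all arrows between $k$ and frozen vertices start at $k$, so the new arrows involving a frozen vertex come only from paths $v\to k\to c(w)$.

Along green sequences the c-vectors also determine the mutable quiver:
$$\#_{Q_s}(v\to w)-\#_{Q_s}(w\to v)=\langle c_v,c_w\rangle.\tag{2}$$
This holds for $s=0$. Let $B(v,w)$ denote the left side before a mutation at $k$, and assume (2) there. Write $[t]_+=\max(0,t)$. For $v,w\ne k$ put $a=B(v,k)$ and $b=B(k,w)$. Then $c'_v=c_v+[a]_+c_k$ and $c'_w=c_w+[-b]_+c_k$, so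
$$\langle c'_v,c'_w\rangle=B(v,w)+[a]_+b+[-b]_+a .$$
The correction is $ab$ if $a,b>0$; it is $-ab$ if $a,b<0$; it is $0$ if $a>0>b$ (the two terms cancel) and in all remaining cases. This is the mutation rule: $ab$ new arrows $v\to w$ in the first case, and $ab$ new arrows $w\to v$ in the second. If $v=k$ or $w=k$, both sides change sign. So (2) persists, and a state is determined by its c-vectors. We shall use (1) in this form: **a step with label $\gamma$ adds $[\langle c_v,\gamma\rangle]_+\,\gamma$ to each other $c_v$.**

**Example (one vertex).** The only MGS has length $1$.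

**Example (one arrow $1\to2$).** Write states as $(c_1,c_2)$. Starting at $1$: $(e_1,e_2)\to(-e_1,e_2)\to(-e_1,-e_2)$, because $\langle e_2,e_1\rangle=-1$ and $\langle -e_1,e_2\rangle=-1$. Starting at $2$:
$$(e_1,e_2)\to(e_1+e_2,-e_2)\to(-e_1-e_2,\,e_1)\to(-e_2,-e_1),$$
because $\langle e_1,e_2\rangle=1$, $\langle -e_2,e_1+e_2\rangle=1$ and $\langle -e_1-e_2,e_1\rangle=1$. The MGS are $(1,2)$ and $(2,1,2)$, and the set of lengths is $\{2,3\}$.

**Example (two arrows $u\to v$).** Starting at $u$ gives $(-e_u,e_v)\to(-e_u,-e_v)$, of length $2$. Starting at $v$ gives c-vectors $e_u+2e_v$ (green) and $-e_v$. In general, if the green c-vector is $ne_u+(n+1)e_v$ and the red one is $-((n-1)e_u+ne_v)$, then the only possible step pairs them to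
$$\langle-((n-1)e_u+ne_v),\,ne_u+(n+1)e_v\rangle=-2\bigl((n-1)(n+1)-n^2\bigr)=2,$$
and the red one becomes $(n+1)e_u+(n+2)e_v$. So this walk never ends, and the set of lengths is $\{2\}$.

## Squares, pentagons, and the obstruction of a double arrow

A natural way to try to *prove* the interval property is to deform one MGS into another by local moves that change the length by at most one. There are two such moves. Suppose that at some state $u$ and $v$ are green, with $c_u=a$, $c_v=b$. For another vertex with c-vector $w$ put $\alpha=\langle w,a\rangle$ and $\beta=\langle w,b\rangle$.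

*Square.* If $\langle a,b\rangle=0$, the orders $u,v$ and $v,u$ lead to the same state: $a,b$ become $-a,-b$, and $w$ becomes $w+[\alpha]_+a+[\beta]_+b$ in both cases.

*Pentagon.* If $\langle a,b\rangle=1$, the steps $u,v$ and the steps $v,u,v$ lead to the same state up to exchanging $u$ and $v$. After $u,v$ we have $c_u=-a$, $c_v=-b$, and $w$ has become $w+[\alpha]_+a+\bigl[\beta+[\alpha]_+\bigr]_+b$. Along $v,u,v$ the labels are $b,a+b,a$, as in the one-arrow example, and at the end $c_u=-b$, $c_v=-a$. The vector $w$ receives $[\beta]_+b$; then $\rho\,(a+b)$ with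
$$\rho=\bigl[\alpha+\beta-[\beta]_+\bigr]_+=\bigl[\alpha-[-\beta]_+\bigr]_+;$$
then $\bigl[\alpha-[\beta]_+-\rho\bigr]_+\,a$.

* If $\beta>0$, then $\rho=[\alpha]_+$ and the last coefficient is $0$. The total is $[\alpha]_+a+(\beta+[\alpha]_+)b$, as required.
* If $\beta\le0$, then $\rho=[\alpha+\beta]_+$. The total coefficient of $a$ is $\rho+[\alpha-\rho]_+$, which equals $\alpha$ for $\alpha\ge0$ and $0$ for $\alpha<0$. The coefficient of $b$ is $[\alpha+\beta]_+$, which equals $\bigl[\beta+[\alpha]_+\bigr]_+$ in both cases.

So a square preserves the length of an MGS and a pentagon changes it by one. If any two MGS were connected by these moves, the interval property would follow.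

The approach stops at states with $\langle a,b\rangle\ge2$. There the order "$v$ first" cannot be exchanged with "$u$ first": for two arrows $u\to v$, the walk starting at $v$ never ends. So nothing guarantees connectedness, and Theorem 1 shows that it fails: for $N\ge3$ a chain of squares and pentagons from an MGS of length $14+N$ to one of length $13+2N$ would pass through an MGS of length $15+N$.

This also says where to look for a counterexample: multiple arrows should force an alternative between two families of MGS, and many auxiliary vertices should make the second family longer. To control such an alternative we need statements about the order in which labels appear in *every* MGS. For that we realize the labels by modules.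

## Labels as bricks

### Potentials and the category $\mathcal A$

A *potential* $W$ on $Q$ is a (possibly infinite) complex linear combination of oriented cycles, taken up to rotation of cycles. For an arrow $\alpha$, the cyclic derivative $\partial_\alpha W$ is obtained by deleting, in every cycle and for every occurrence of $\alpha$ in it, that occurrence and reading off the remaining path from the head of $\alpha$ to its tail. The *Jacobian algebra* $J(Q,W)$ is the completed path algebra modulo the closed ideal generated by all $\partial_\alpha W$.

The *premutation* at $k$ adds a composite arrow $[ba]:i\to j$ for each $a:i\to k$, $b:k\to j$, and replaces $a,b$ by reversed arrows $a^*,b^*$. Its potential is $[W]+\sum [ba]a^*b^*$, where $[W]$ is $W$ with each passage through $k$ replaced by the composite arrow. The *mutation* $\mu_k(Q,W)$ is the reduced part: from the arrows $i\to j$ and $j\to i$ one cancels as many pairs as the rank of the quadratic part of the potential, seen as a pairing between these two sets of arrows. The potential is *nondegenerate* if no iterated mutation has a $2$-cycle; then the quivers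 of the iterated mutations are the quiver mutations of the previous section.

**Example.** Let $Q$ be the $3$-cycle $1\to2\to3\to1$. Premutation at $2$ creates one arrow $1\to3$ against the arrow $3\to1$. If $W$ is the $3$-cycle, the quadratic part pairs these two arrows and both cancel. If $W=0$, both survive and form a $2$-cycle, so $W=0$ is degenerate.

We use the following facts.

* (F1) A nondegenerate potential over $\mathbb C$ exists on every such $Q$ (Derksen–Weyman–Zelevinsky, Selecta Math. 2008, Cor. 7.4). Fix one.
* (F2) Let $\Gamma(Q,W)$ be the complete Ginzburg algebra and $D=D_{fd}(\Gamma(Q,W))$. This triangulated category has a canonical bounded t-structure whose heart $\mathcal A$ is the category of finite-dimensional $J(Q,W)$-modules.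
* (F3) (Keller–Yang, Adv. Math. 226 (2011), Thm. 3.2 and the computation of the images of the simples there.) Let $(Q,W)$ be a reduced quiver with potential without loops and $2$-cycles, and $k\in Q_0$. There is a triangle equivalence $\Phi:D_{fd}(\Gamma(\mu_k(Q,W)))\to D_{fd}(\Gamma(Q,W))$ with $\Phi(S'_k)\cong S_k[1]$. For $v\ne k$, $\Phi(S'_v)$ is the universal extension $0\to S_k^m\to\Phi(S'_v)\to S_v\to0$ in the canonical heart, $m=\dim\mathrm{Ext}^1(S_v,S_k)$.

Modules in $\mathcal A$ are representations of $Q$ satisfying the relations $\partial_\alpha W$, and they are nilpotent. Indeed, for $a$ in the closed ideal generated by the arrows every $1-\lambda a$ is invertible, so $a$ acts on a finite-dimensional module without nonzero eigenvalue, that is, nilpotently; and a finite-dimensional nil algebra is nilpotent. Hence $\mathcal A$ has finite length, its simples are the one-dimensional $S_v$, and $K_0(\mathcal A)=\mathbb Z^{Q_0}$ via dimension vectors. Moreover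
$$\dim\mathrm{Ext}^1(S_v,S_w)=\#(v\to w).$$
To see this, note that an extension with submodule $S_w$ and quotient $S_v$ is given by letting the arrows $v\to w$ act by scalars and all other arrows by $0$. The relations hold because $W$ involves only cycles of length at least $3$, so each $\partial_\alpha W$ consists of paths of length at least $2$.

In (F3), for $v\ne k$ we have
$$\mathrm{Hom}(\Phi(S'_v),S_k)=0,$$
because $\mathrm{Hom}(S_v,S_k)=0$ and, for the universal extension, the connecting map $\mathrm{Hom}(S_k^m,S_k)\to\mathrm{Ext}^1(S_v,S_k)$ is bijective.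

### Torsion classes and tilting

A *torsion class* in $\mathcal A$ is a full subcategory $\mathcal T$ closed under quotients and extensions. Then $\mathcal F=\{Y:\mathrm{Hom}(\mathcal T,Y)=0\}$ is the corresponding torsion-free class, and every $M\in\mathcal A$ has a unique submodule $tM\in\mathcal T$ with $M/tM\in\mathcal F$. Torsion-free classes are closed under subobjects and extensions. Write $\mathcal X*\mathcal Y$ for the class of objects $E$ in a triangle $X\to E\to Y\to X[1]$ with $X\in\mathcal X$, $Y\in\mathcal Y$. Standard tilting theory says that $\mathcal F[1]*\mathcal T$ is again the heart of a bounded t-structure, and that in it $\mathcal F[1]$ is a torsion class with torsion-free class $\mathcal T$. Also, nested hearts $\mathcal A_1\subseteq\mathcal B$ of bounded t-structures coincide: the two halves of a bounded t-structure are generated under extensions by the shifts of its heart to one side, so each half of the first lies in the corresponding half of the second, and then they are equal. Finally, $\mathrm{Filt}(M)$ denotes the modules having a filtration with all factors isomorphic to $M$ (including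 $0$), and a *brick* is an object with endomorphism ring $\mathbb C$.

**Example.** For $1\to2$ the indecomposables are $S_1$, $S_2$ and the nonsplit module $12$, with submodule $S_2$ and quotient $S_1$; all three are bricks. Take $\mathcal T=\{X:\mathrm{Hom}(X,S_2)=0\}$, which consists of the sums of copies of $12$ and $S_1$. Then $\mathcal F$ consists of the sums of copies of $S_2$, and the simples of $\mathcal F[1]*\mathcal T$ are $S_2[1]$ and $12$, with classes $-e_2$ and $e_1+e_2$. These are the c-vectors after mutating at $2$. The next proposition says that this happens at every step.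

**Proposition 3.** Let $(i_1,\dots,i_l)$ be an MGS of $Q$ with labels $\gamma_s$. There are bricks $M_1,\dots,M_l\in\mathcal A$ with $\underline{\dim}\,M_s=\gamma_s$ and torsion classes $\mathcal A=\mathcal T_0\supseteq\mathcal T_1\supseteq\dots\supseteq\mathcal T_l=0$ such that

(i) $\mathrm{Hom}(M_s,M_t)=0$ for $t<s$;

(ii) if $t_sM$ denotes the $\mathcal T_s$-torsion part of $M$, then $t_{s-1}M/t_sM\in\mathrm{Filt}(M_s)$ for all $M\in\mathcal A$ and all $s$.

Moreover there is a bijection $\sigma$ of $Q_0$ with $c^{(l)}_v=-e_{\sigma(v)}$ for all $v$.

*Proof.* **Step 1 (the hearts along the sequence).** We set up what is proved by induction. Let $(Q_s,W_s)$ be the mutations of $(Q,W)$ along the sequence. Composing the equivalences of (F3) gives an equivalence $D_{fd}(\Gamma(Q_s,W_s))\to D$. Let $\mathcal A_s\subset D$ be the image of the canonical heart and $S_v^{(s)}$ its simples. It is the heart of a bounded t-structure, has finite length, and is the extension closure of its simples. We construct torsion pairs $(\mathcal T_s,\mathcal F_s)$ in $\mathcal A$ with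
$$\mathcal A_s=\mathcal F_s[1]*\mathcal T_s,\qquad [S_v^{(s)}]=c_v^{(s)} .$$
For $s=0$ take $\mathcal T_0=\mathcal A$, $\mathcal F_0=0$.

**Step 2 (the next brick and the next torsion class).** Each simple of $\mathcal A_s$ equals its torsion part for $(\mathcal F_s[1],\mathcal T_s)$ or has torsion part $0$. So it lies in $\mathcal F_s[1]$ (class $<0$) or in $\mathcal T_s$ (class $>0$). As $i_{s+1}$ is green, $M=M_{s+1}:=S^{(s)}_{i_{s+1}}$ lies in $\mathcal T_s\subseteq\mathcal A$. It is a brick, being simple in $\mathcal A_s$, and $\underline{\dim}\,M=\gamma_{s+1}$. Put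
$$\mathcal T_{s+1}=\{X\in\mathcal T_s:\mathrm{Hom}(X,M)=0\}.$$
This is closed under quotients and extensions, so it is a torsion class in $\mathcal A$.

**Step 3 (proof of (ii)).** Let $X\in\mathcal T_s$. As $M$ is simple in the finite length category $\mathcal A_s$, every nonzero map to $M$ is onto; taking kernels repeatedly we get an exact sequence $0\to X'\to X\to X''\to0$ in $\mathcal A_s$ with $X''\in\mathrm{Filt}(M)$ and $\mathrm{Hom}(X',M)=0$. As $\mathcal T_s$ is a torsion-free class in $\mathcal A_s$, it contains the subobject $X'$; it also contains $X''$. So the three terms lie in $\mathcal A$, the sequence is exact in $\mathcal A$, and $X'\in\mathcal T_{s+1}$. Since $\mathrm{Hom}(\mathcal T_{s+1},\mathrm{Filt}(M))=0$, the quotient $X''$ is torsion-free for $\mathcal T_{s+1}$, so $X'=t_{s+1}X$. Apply this to $X=t_sM'$ with $M'\in\mathcal A$; as $t_{s+1}(t_sM')=t_{s+1}M'$, we get (ii).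

**Step 4 (the new heart is the mutated heart).** This closes the induction. Let $\mathcal F_{s+1}$ be the torsion-free class of $\mathcal T_{s+1}$. It contains $\mathcal F_s$ and $M$. Let $\mathcal B=\mathcal F_{s+1}[1]*\mathcal T_{s+1}$, the heart of a bounded t-structure. Then $M[1]\in\mathcal B$. Next let $E\in\mathcal A_s$ with $\mathrm{Hom}(E,M)=0$, and write $0\to f[1]\to E\to t\to0$ in $\mathcal A_s$ with $f\in\mathcal F_s$, $t\in\mathcal T_s$. As $E\to t$ is onto, $\mathrm{Hom}(t,M)=0$, so $t\in\mathcal T_{s+1}$. Also $f\in\mathcal F_{s+1}$. Hence $E\in\mathcal B$. By (F3) for $(Q_s,W_s)$ and the remark after it, the simples of $\mathcal A_{s+1}$ are $M[1]$ and objects $E\in\mathcal A_s$ with $\mathrm{Hom}(E,M)=0$. So $\mathcal A_{s+1}\subseteq\mathcal B$, and nested hearts coincide: $\mathcal A_{s+1}=\mathcal B$. The classes of the simples change by $[M[1]]=-[M]$ and $[\Phi(S'_v)]=[S_v^{(s)}]+m[M]$ with $m=\dim\mathrm{Ext}^1(S_v^{(s)},S_{i_{s+1}}^{(s)})=\#_{Q_s}(v\to i_{s+1})$, which is (1).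

**Step 5 (the end of the sequence).** When all vertices are red, all simples of $\mathcal A_l$ lie in $\mathcal F_l[1]\subseteq\mathcal A[1]$. So $\mathcal A_l\subseteq\mathcal A[1]$, hence $\mathcal A_l=\mathcal A[1]$. Then $\mathcal T_l\subseteq\mathcal A\cap\mathcal A[1]=0$, and the classes of the simples of $\mathcal A_l$ are the $-e_v$, each once; this gives $\sigma$. For (i): if $t<s$, then $M_s\in\mathcal T_{s-1}\subseteq\mathcal T_t$ and $\mathrm{Hom}(\mathcal T_t,M_t)=0$. $\square$

**Example.** For $1\to2$ and the MGS $(2,1,2)$ the bricks are $S_2,\,12,\,S_1$; the classes $\mathcal T_1,\mathcal T_2,\mathcal T_3$ consist of sums of copies of $12,S_1$, of sums of copies of $S_1$, and of $0$. For the MGS $(1,2)$ the bricks are $S_1,S_2$, and $12$ does not occur.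

Fix an MGS. Modules isomorphic to some $M_s$ are also called *labels*, with $\mathrm{idx}(M_s)=s$. By (i) the $M_s$ are pairwise nonisomorphic, and
$$\mathrm{Hom}(L,L')\ne0\ \Longrightarrow\ \mathrm{idx}(L)\le\mathrm{idx}(L')\qquad\text{for labels }L,L'.\tag{3}$$
We write $L<L'$ for $\mathrm{idx}(L)<\mathrm{idx}(L')$. In particular, a label with submodule $S_v$, where $S_v$ is a label, has index at least $\mathrm{idx}(S_v)$.

### When is a thin module a label?

A module is *thin* if all its dimensions are at most $1$. Submodules of a thin module are determined by their supports.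

**Lemma 4.** Let $0\ne M\in\mathcal A$ be thin. Either $M$ is a label, or $M$ has a proper nonzero submodule $X$ which is a label and such that $M/X$ has a filtration whose factors are labels of index $<\mathrm{idx}(X)$.

*Proof.* A thin module in $\mathrm{Filt}(M_s)$ is $0$ or isomorphic to $M_s$. As $t_0M=M\ne0$ and $t_lM=0$, there is a maximal $s$ with $X:=t_{s-1}M\ne0$. Then $t_sM=0$, so $X\cong M_s$ by Proposition 3(ii). If $X\ne M$, the nonzero factors $t_{j-1}M/t_jM$ with $j<s$ of $M/X$ are thin and lie in $\mathrm{Filt}(M_j)$, so they are isomorphic to $M_j$. $\square$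

Every $S_v$ is a label, since it has no proper nonzero submodule. It is the unique label of dimension vector $e_v$. In inequalities we write $v$ for $S_v$.

We need a supply of modules. If $J\subseteq Q_0$ induces an *acyclic* full subquiver, every finite-dimensional representation of that subquiver, extended by $0$, lies in $\mathcal A$. To check the relations, let first $\alpha$ be an arrow inside $J$. Each term of $\partial_\alpha W$ passes outside $J$, since otherwise it would form with $\alpha$ a cycle in $J$; so it acts by $0$. If $\alpha$ is not inside $J$, then $\partial_\alpha W$ starts or ends outside $J$ and acts by $0$. For a single arrow $u\to v$ let $uv$ denote the nonsplit module of dimension $e_u+e_v$; it has submodule $S_v$ and quotient $S_u$.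

## Order relations forced by small subquivers

The mechanism of the next lemma is always the same. A one-parameter family of thin modules cannot consist of labels only, because an MGS is finite. So for some member Lemma 4 produces a submodule $X$, and this gives an inequality.

**Lemma 5.** Fix an MGS of $Q$. In each item the full subquiver on the named vertices is exactly as described.

* (A) $u\to v$ single: if $v<u$, then $uv$ is a label and $v<uv<u$.
* (K) At least two arrows $u\to v$: then $u<v$.
* (T) $u\to v\to w$ and $u\to w$, all single: if $w<v$, then $u<vw$.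
* (T′) The same quiver as in (T): if $v<u$, then $uv<w$.
* (P) $u\to v$ single, $v\to w$ of multiplicity $\ge2$, no arrows between $u$ and $w$: if $v<u$, then $uv<w$.
* (P′) $u\to v$ of multiplicity $\ge2$, $v\to w$ single, no arrows between $u$ and $w$: if $w<v$, then $u<vw$.

(The modules $vw$ and $uv$ in the conclusions are labels by (A).)

*Proof.* **Step 1: (A) and (K), by testing a two-dimensional module.** Let $v<u$ and let $R$ be a nonsplit extension with submodule $S_v$ and quotient $S_u$. Its only proper nonzero submodule is $S_v$. If $R$ were not a label, Lemma 4 would give $X=S_v$ and $R/X=S_u$, so $u<v$, a contradiction. So $R$ is a label, and $S_v\to R\to S_u$ with (3) gives $v<R<u$. This is (A). With $m\ge2$ arrows there are infinitely many nonisomorphic such $R$ (one for each point of $\mathbb P^{m-1}$), and all would be labels, which is impossible. So $v<u$ cannot hold in (K), that is, $u<v$.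

**Step 2: the family for (T) and (T′).** For $\lambda\in\mathbb C$ let $R_\lambda$ be the thin representation with $u\to v$ and $v\to w$ acting by $1$ and $u\to w$ by $\lambda$. These are pairwise nonisomorphic. A submodule containing $u$ contains $v$, and one containing $v$ contains $w$; so the proper nonzero submodules are exactly $S_w$ and $vw$. We show: if the claim fails, then no $X$ as in Lemma 4 exists for any $\lambda$. So all $R_\lambda$ are labels, contradicting finiteness.

(T): $vw$ is a label. Suppose $vw<u$. If $X=vw$, then $R_\lambda/X=S_u$ gives $u<vw$, a contradiction. If $X=S_w$, then $R_\lambda/X=uv$, and the factor of its filtration with $v$ in its support has submodule $S_v$; so $v\le$ that factor $<w$, contradicting $w<v$.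

(T′): $uv$ is a label. Suppose $w<uv$. If $X=S_w$, then $R_\lambda/X=uv$ maps onto the top factor of its filtration, a label of index $<\mathrm{idx}(S_w)$. So $uv<w$ by (3), a contradiction. If $X=vw$, then $u<vw$; but the label $vw$ maps onto $S_v$, so $vw<v<u$, a contradiction.

**Step 3: (P).** Let $R_\lambda$, $\lambda\in\mathbb P^{m-1}$, have $u\to v$ acting by $1$ and the $m\ge2$ arrows $v\to w$ by a representative of $\lambda$. These modules are pairwise nonisomorphic, with proper nonzero submodules $S_w$ and $N_\lambda$ (support $\{v,w\}$). Suppose $w<uv$. If $X=S_w$, then $R_\lambda/X=uv$ and, as in (T′), $uv<w$, a contradiction. If $X=N_\lambda$ is a label, then $S_w\to N_\lambda\to S_v$ gives $w<N_\lambda<v$, contradicting (K). So all $R_\lambda$ are labels, a contradiction.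

**Step 4: (P′).** Let $R_\lambda$ have $v\to w$ acting by $1$ and the arrows $u\to v$ by a representative of $\lambda\in\mathbb P^{m-1}$. The proper nonzero submodules are $S_w$ and $vw$. Suppose $vw<u$. If $X=vw$, then $u<vw$, a contradiction. If $X=S_w$, the factor of $R_\lambda/X$ with $v$ in its support has submodule $S_v$, so $v<w$, a contradiction. So all $R_\lambda$ are labels, a contradiction. $\square$

**Example.** For the quiver with two arrows $u\to v$, two arrows $v\to w$ and two arrows $w\to u$, (K) gives $u<v<w<u$. So it has no MGS, and its set of lengths is empty.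

**What (A) and (K) say about the vertices $d_k$.** In $Q^{(N)}$, (K) gives $r<d_k$, $d_k<p$ and $r<p$. If an MGS has $q<r$, then $q<d_k$. If it has $p<q$, then $d_k<p<q$, and the single arrow $q\to d_k$ yields, by (A), an additional label $qd_k$ for every $k$. So the position of $q$ relative to $r<p$ is a switch, and with the switch in the position $p<q$ the $N$ vertices $d_k$ contribute $N$ extra labels. Three tasks remain: to exclude the middle position $r<q<p$, to determine the lengths for $q<r$ exactly, and to get a sharp lower bound for $p<q$.

## Rotation, blocking, reversal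

Lemma 5 speaks about the quiver at the start. To use (K) in the middle of a walk we must be able to restart the walk at a later quiver.

**Lemma 6 (rotation).** If $(i_1,\dots,i_l)$ is an MGS of $Q$ and $k=i_1$, then $\mu_kQ$ has an MGS $(i_2,\dots,i_l,j_0)$ for some vertex $j_0$.

*Proof.* **Step 1 (comparing the two framings).** Let $f_v=c_v^{(1)}$, so $f_k=-e_k$ and $f_v=e_v+\#(v\to k)e_k$ for $v\ne k$. Let $\varphi$ be the automorphism of $\mathbb Z^{Q_0}$ with $\varphi(e_v)=f_v$. Let $c'_v$ denote the c-vectors relative to $\widehat{\mu_kQ}$ along $i_2,i_3,\dots$. We claim that these steps are green and that $\varphi(c'_v)=c_v$ throughout. At the start $c'_v=e_v$ and $c_v=f_v$, so the claim holds.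

**Step 2 (each step stays green).** Suppose the claim holds before the step with label $\gamma=\gamma_{s+1}=c_i$, $i=i_{s+1}$, $s\ge1$. If $\gamma$ were a multiple of $e_k$, then $M_{s+1}\cong S_k^m$; being a brick, $M_{s+1}\cong S_k\cong M_1$, contradicting Proposition 3(i). So $\gamma$ has a positive coordinate at some $v\ne k$. Since $e_v$ occurs only in $f_v$, with coefficient $1$, this is also the $v$-coordinate of $c'_i=\varphi^{-1}(\gamma)$. By sign-coherence $i$ is green for $\widehat{\mu_kQ}$. The mutable quivers agree and $\varphi$ is linear, so (1) preserves $\varphi(c'_v)=c_v$.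

**Step 3 (one step remains at the end).** At the end $c_v=-e_{\sigma(v)}$ with $\sigma$ bijective. If $\sigma(v)\ne k$, then $c'_v$ has coordinate $-1$ at $\sigma(v)$, so $v$ is red. For $j_0=\sigma^{-1}(k)$ we have $c_{j_0}=-e_k=f_k$, so $c'_{j_0}=e_k$ is green. Mutating at $j_0$ adds multiples of $e_k$ to the other $c'_v$; these keep a coordinate $-1$ and so are red, and $j_0$ becomes red. $\square$

**Example.** The MGS $(2,1,2)$ of $1\to2$ ends with $c_1=-e_2$, so $j_0=1$, and $(1,2,1)$ is an MGS of $\mu_2Q$, whose arrow is $2\to1$. This is the pattern sink, source, sink again.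

**Lemma 7 (blocking).** In an MGS, if step $s+1$ mutates at $v$, then no vertex $w$ (green or red) satisfies $\langle c_w^{(s)},c_v^{(s)}\rangle\ge2$.

*Proof.* Otherwise $Q_s$ has at least two arrows $w\to v$, by (2). Rotating $s$ times gives an MGS of $Q_s$ that starts with $v$, so $\mathrm{idx}(S_v)=1$ for it. But (K) for $Q_s$ gives $w<v$, a contradiction. $\square$

**Lemma 8 (reversal).** If $Q$ has an MGS with labels $\gamma_1,\dots,\gamma_l$, then $Q^{op}$ has an MGS with labels $\gamma_l,\dots,\gamma_1$.

*Proof.* Let $R_0=\hat Q,R_1,\dots,R_l$ be the successive ice quivers. At the end $c_v=-e_{\sigma(v)}$, and by (2) $\sigma$ is an isomorphism $Q_l\cong Q$. In $R_l$ the arrows at frozen vertices are $c(\sigma(v))\to v$. So $R_l^{op}$ is the framed quiver of $Q^{op}$, via $\sigma$ on mutable vertices and the identity on frozen ones. Mutation is involutive and commutes with passing to the opposite quiver. Hence mutating $R_l^{op}$ at $i_l,\dots,i_1$ passes through $R_{l-1}^{op},\dots,R_0^{op}$. In $R_s$ the vertex $i_s$ has c-vector $-\gamma_s$, so in $R_s^{op}$ it has c-vector $\gamma_s>0$: each step is green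 with label $\gamma_s$. In $R_0^{op}$ all arrows at frozen vertices are $c(i)\to i$, so there is no green vertex. $\square$

**The dual quiver.** Let $\bar Q^{(N)}$ be $(Q^{(N)})^{op}$ with the relabelling $x\leftrightarrow z$, $p\leftrightarrow r$, $y$ and $q$ fixed, $d_k\mapsto\bar d_k$. The full subquiver on $\{x,y,z,p,q,r\}$ is *the same* as in $Q^{(N)}$. Reversing and relabelling interchanges $x\to y$ with $y\to z$, $\;p\to q$ with $q\to r$, $\;p\to x$ with $z\to r$, $\;q\to x$ with $z\to q$, $\;r\to x$ with $z\to p$, and $y\to p\,[4]$ with $r\to y\,[4]$; it preserves $x\to z$ and $r\to p\,[2]$. The other arrows of $\bar Q^{(N)}$ are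
$$\bar d_k\to q,\qquad \bar d_k\to p\,[2],\qquad y\to\bar d_k\,[3],\qquad r\to\bar d_k\,[2].$$

## The position of $q$ relative to $r<p$

Let $\mathcal Q$ be $Q^{(N)}$ or $\bar Q^{(N)}$ and fix an MGS of it. By (K) for $r\to p\,[2]$, $r<p$. So exactly one of the following holds: **first kind** $q<r\,(<p)$; **second kind** $(r<)\,p<q$; **mixed** $r<q<p$. The purpose of this section is to exclude the mixed case with the help of $x,y,z$. All subquivers used below lie on the six common vertices.

**Step 1: consequences of $q<p$.** We derive inequalities that put $y$ before $z$. (P′) for $y\to p\,[4]$, $p\to q$ (no arrows between $y$ and $q$) gives $y<pq$. (T′) for $p\to q\to x$, $p\to x$ gives $pq<x$. So $y<x$. Then (A) for $x\to y$ shows that $xy$ is a label with $y<xy$, and (T′) for $x\to y\to z$, $x\to z$ gives $xy<z$. Hence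
$$q<p\ \Longrightarrow\ y<pq<x,\quad y<xy<z.\tag{4}$$

**Step 2: consequences of $r<q$.** These put $z$ before $y$. (T) for $z\to q\to r$, $z\to r$ gives $z<qr$. (P) for $q\to r$, $r\to y\,[4]$ (no arrows between $q$ and $y$) gives $qr<y$. So $z<y$.

**Step 3: the alternative.** In the mixed case both steps apply and give $y<z$ and $z<y$. So **the mixed case is impossible**: every MGS of $\mathcal Q$ is of the first or of the second kind. The first kind has $q<r<p$, so it satisfies (4).

## First kind in $Q^{(N)}$: lengths exactly $13+N$ and $14+N$

Here we run through all MGS of the first kind. Write $G=yzq$ and $H=xyzq$. The entry in row $\gamma$, column $v$ of the table is $\langle\gamma,v\rangle$; $d$ is any $d_k$, and $\langle d_k,d_l\rangle=0$. The first seven rows are read off from the arrows, the others are sums of these.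

| $\gamma$ | x | y | z | p | q | r | d |
|---|---|---|---|---|---|---|---|
| $x$ | 0 | 1 | 1 | −1 | −1 | −1 | 0 |
| $y$ | −1 | 0 | 1 | 4 | 0 | −4 | −3 |
| $z$ | −1 | −1 | 0 | 1 | 1 | 1 | 0 |
| $p$ | 1 | −4 | −1 | 0 | 1 | −2 | −2 |
| $q$ | 1 | 0 | −1 | −1 | 0 | 1 | 1 |
| $r$ | 1 | 4 | −1 | 2 | −1 | 0 | 2 |
| $d$ | 0 | 3 | 0 | 2 | −1 | −2 | 0 |
| $zq$ | 0 | −1 | −1 | 0 | 1 | 2 | 1 |
| $zr$ | 0 | 3 | −1 | 3 | 0 | 1 | 2 |
| $G$ | −1 | −1 | 0 | 4 | 1 | −2 | −2 |
| $H$ | −1 | 0 | 1 | 3 | 0 | −3 | −2 |
| $xy$ | −1 | 1 | 2 | 3 | −1 | −5 | −3 |
| $xz$ | −1 | 0 | 1 | 0 | 0 | 0 | 0 |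
| $pq$ | 2 | −4 | −2 | −1 | 1 | −1 | −1 |
| $px$ | 1 | −3 | 0 | −1 | 0 | −3 | −2 |

States are listed as $(c_x,c_y,c_z,c_p,c_q,c_r;c_d)$, and vertices are referred to by their c-vectors. For each step with label $\gamma$ we give the tuple $n$ of the numbers $\langle c_v,\gamma\rangle=-\langle\gamma,c_v\rangle$ in the same order, with a dot at the mutated vertex. A positive entry $n_v$ means that $n_v\gamma$ is added to $c_v$; other entries change nothing.

A green vertex is *excluded* if mutating it contradicts $q<r$ or (4): label $r$ before $q$; label $x$ or $z$ before $y$; label $z$ before $xy$. It is *blocked by $\beta$* if $\beta$ is a current c-vector whose pairing $\langle\beta,\cdot\rangle$ with it is at least $2$ (Lemma 7). While green vertices remain, an MGS must mutate one of them; so if all but one are excluded or blocked, that one is forced.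

**Step 1: the forced beginning (states 0 to 4).** We show that the first four labels are $q,zq,r,zr$.

* **State 0:** $(x,y,z,p,q,r;d)$. The vertices $x,z,r$ are excluded; $y,p,d$ are blocked by $r$ (pairings $4,2,2$). So label $q$, with $n=(-1,0,1,1,\cdot,-1;-1)$.
* **State 1:** $(x,y,zq,pq,-q,r;d)$. The vertex $x$ is excluded; $y$ is blocked by $r$ ($4$); $pq$ by $y$ ($4+0=4$); $r$ by $zq$ ($2$); $d$ by $r$ ($2$). So label $zq$, with $n=(0,1,\cdot,-1,1,-2;-1)$.
* **State 2:** $(x,G,-zq,pq,z,r;d)$. The vertices $x,z$ are excluded; $G$ is blocked by $r$ ($4-1-1=2$); $pq$ by $G$ ($4+1=5$); $d$ by $r$ ($2$). So label $r$, with $n=(-1,-2,-2,-1,1,\cdot;-2)$.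
* **State 3:** $(x,G,-zq,pq,zr,-r;d)$. The vertex $x$ is excluded; $G$ is blocked by $zr$ ($3-1+0=2$); $pq$ by $G$ ($5$); $d$ by $zr$ ($2$). So label $zr$, with $n=(0,-2,-1,-3,\cdot,1;-2)$.

**Step 2: each $d_k$ costs exactly one step (state 4).** The state is now

* **State 4:** $(x,G,-zq,pq,-zr,z;d)$. The vertices $x,z$ are excluded; $pq$ is blocked by $G$ ($5$); $G$ is blocked by every $d_k$ that is still green ($\langle d,G\rangle=3+0-1=2$). So all the $d_k$ must be mutated next, in some order. For label $d_k$ the numbers $\langle c_v,d_k\rangle$ are $n=(0,-2,-1,-1,-2,0)$ on the six first vertices and $0$ on all $\pm d_l$. So only $c_{d_k}$ changes, to $-d_k$.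

**Step 3: the middle part (states 5 to 8).** We show that all walks reach state 9 after $9+N$ steps; there is only one choice, and it is a square.

* **State 5:** $(x,G,-zq,pq,-zr,z;-d)$. The vertices $x,z$ are excluded and $pq$ is blocked by $G$. So label $G$, with $n=(1,\cdot,1,-5,-2,0;-2)$.
* **State 6:** $(H,-G,y,pq,-zr,z;-d)$. The vertex $z$ is excluded ($y$ has not occurred as a label) and $pq$ is blocked by $y$ ($4$). So label $H$ or $y$.
  - *First $y$*, with $n=(0,1,\cdot,-4,-3,-1;-3)$: we reach $(H,-zq,-y,pq,-zr,z;-d)$. Now $z$ is excluded (the label $xy$ has not occurred) and $pq$ is blocked by $H$ ($3+0=3$). So $H$ follows, with $n=(\cdot,1,0,-3,-2,-1;-2)$, and gives state 7.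
  - *First $H$*, with $n=(\cdot,1,0,-3,-2,-1;-2)$: we reach $(-H,x,y,pq,-zr,z;-d)$. Now $x,z$ are excluded and $pq$ is blocked by $y$. So $y$ follows, with $n=(0,1,\cdot,-4,-3,-1;-3)$, and gives state 7.
* **State 7:** $(-H,xy,-y,pq,-zr,z;-d)$. Both $z$ and $pq$ are blocked by $xy$ ($2$ and $3-1=2$). So label $xy$, with $n=(1,\cdot,1,-2,-3,-2;-3)$.
* **State 8:** $(-zq,-xy,x,pq,-zr,z;-d)$. The vertex $x$ is blocked by $pq$ ($2$), and $pq$ by $z$ ($1+1=2$). So label $z$, with $n=(1,-2,1,-2,1,\cdot;0)$.

**Step 4: the endings (state 9 and later).** So far $4+N+5=9+N$ steps have been made, and we list all continuations.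

* **State 9:** $(-q,-xy,xz,pq,-r,-z;-d)$. The green vertices are $xz$ and $pq$.
  - *Label $xz$*, with $n=(0,-1,\cdot,0,0,1;0)$, gives **state 10:** $(-q,-xy,-xz,pq,-r,x;-d)$. Here $x$ is blocked by $pq$ ($2$). So label $pq$, with $n=(1,-2,0,\cdot,-1,-2;-1)$, giving state 11.
  - *Label $pq$*, with $n=(1,-2,0,\cdot,-1,-2;-1)$, gives **state 9′:** $(p,-xy,xz,-pq,-r,-z;-d)$. The green vertices are $p$ and $xz$. Label $xz$, with $n=(0,-1,\cdot,0,0,1;0)$, gives state 11. Label $p$, with $n=(\cdot,-3,0,1,-2,-1;-2)$, gives $(-p,-xy,xz,-q,-r,-z;-d)$; there $xz$ is the only green vertex, and label $xz$ with $n=(0,-1,\cdot,0,0,1;0)$ gives state 12, after $9+N+3=12+N$ steps.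
* **State 11:** $(p,-xy,-xz,-pq,-r,x;-d)$, after $11+N$ steps. The green vertices are $p$ and $x$.
  - *Label $p$*, with $n=(\cdot,-3,0,1,-2,-1;-2)$, gives state 12, after $12+N$ steps.
  - *Label $x$*, with $n=(1,1,1,-2,-1,\cdot;0)$, gives **state 13:** $(px,-y,-z,-pq,-r,-x;-d)$. Only $px$ is green; label $px$, with $n=(\cdot,-3,0,-1,-3,1;-2)$, gives **state 14:** $(-px,-y,-z,-pq,-r,p;-d)$. Only $p$ is green; label $p$, with $n=(1,-4,-1,1,-2,\cdot;-2)$, gives $(-x,-y,-z,-q,-r,-p;-d)$. All vertices are red, after $14+N$ steps.
* **State 12:** $(-p,-xy,-xz,-q,-r,x;-d)$, always after $12+N$ steps. Only $x$ is green; label $x$, with $n=(-1,1,1,-1,-1,\cdot;0)$, gives $(-p,-y,-z,-q,-r,-x;-d)$. All vertices are red, after $13+N$ steps.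

Hence **every MGS of $Q^{(N)}$ of the first kind has length $13+N$ or $14+N$.** The computed walks are green and end with all vertices red, whatever led us to them; so both lengths occur. Reading off the mutated vertices,
$$(q,z,r,q,d_1,\dots,d_N,y,z,x,y,r,z,p,x,r)$$
is an MGS of length $13+N$, and replacing the final $x,r$ by $r,x,r$ gives one of length $14+N$.

## Second kind in $Q^{(N)}$: at least $13+2N$ labels

Now only a lower bound is needed, so we need not follow the walks: it suffices to exhibit $13+2N$ different labels.

**Step 1: pass to the dual quiver.** This puts us back into a situation where (4) holds. Let an MGS of $Q^{(N)}$ have $p<q$. By Lemma 8, $(Q^{(N)})^{op}$ has an MGS of the same length with the labels in reverse order, so with $q<p$. Under the relabelling $p\leftrightarrow r$ this becomes an MGS of $\bar Q^{(N)}$ with $q<r$, that is, of the first kind. We count the labels of an MGS of $\bar Q^{(N)}$ of the first kind. We have $q<r<p$ and (4), and (K) for $r\to y\,[4]$ gives $r<y$. Together: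
$$q<r<y<xy<z,\qquad y<pq<x.\tag{5}$$

**Step 2: simples and two-dimensional labels.** We collect what (A) gives.

* The $6+N$ simples are labels.
* $zq$ (as $q<z$), $zr$ (as $r<z$), $pq$ (as $q<p$) and $xy$ (as $y<x$) are labels by (A).
* $xz$ is a label: (T) for $z\to p\to q$, $z\to q$ and $q<p$ give $z<pq$, and $pq<x$; so $z<x$ and (A) applies to $x\to z$.
* $\bar d_kq$ is a label for each $k$: (K) for $r\to\bar d_k\,[2]$ gives $r<\bar d_k$, so $q<\bar d_k$, and (A) applies to $\bar d_k\to q$.

**Step 3: the label $yzq$.** Here we use the three-dimensional thin module $yzq$ on $y\to z\to q$ with both arrows acting by $1$. There are no arrows between $y$ and $q$, so the support is acyclic and the module lies in $\mathcal A$. Its proper nonzero submodules are $S_q$ and $zq$. First, (T′) for $z\to q\to r$, $z\to r$ and $q<z$ give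
$$zq<r<y.\tag{6}$$
Suppose $yzq$ is not a label and apply Lemma 4. If $X=zq$, the quotient is $S_y$ and $y<zq$, contradicting (6). If $X=S_q$, the factor of the quotient with $z$ in its support has submodule $S_z$ and index $<\mathrm{idx}(S_q)$; so $z<q$, contradicting (5). Hence $yzq$ is a label.

The labels found so far number $(6+N)+4+1+N+1=12+2N$. This bound already gives a counterexample for $N\ge4$, since then $15+N<12+2N$. For $N=3$, and for Theorem 1 as stated, one more label is needed. The natural candidate is a module of dimension $xyzq$. But the full subquiver on $\{x,y,z,q\}$ has the arrows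
$$x\to y,\quad y\to z,\quad x\to z,\quad z\to q,\quad q\to x,$$
all single, and it contains cycles. So the acyclicity criterion does not apply, and we must look at the potential.

**Step 4: a coefficient of the potential is nonzero.** This will allow us to solve a relation. Let $W$ be the nondegenerate potential on $\bar Q^{(N)}$, and let $\alpha_1,\alpha_2$ be the coefficients in $W$, up to cyclic equivalence, of the cycles
$$q\to x\to z\to q\qquad\text{and}\qquad q\to x\to y\to z\to q .$$
We claim $\alpha_1\ne0$. In the premutation at $q$ the composite arrows go from $p,z,\bar d_k$ to $r,x$. So between $x$ and $z$ there are exactly one arrow $z\to x$ (the composite through $q$) and exactly one arrow $x\to z$ (the old one). The part of the premutated potential quadratic in these two arrows is $\alpha_1$ times their product: it can come only from the $3$-cycle through $z,q,x$, since the added terms $[ba]a^*b^*$ are cubic. If $\alpha_1=0$, the rank of the pairing would be $0$, both arrows would survive in the reduced part, and $\mu_q(\bar Q^{(N)},W)$ would have a $2$-cycle. This contradicts nondegeneracy.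

**Step 5: the module $M$ of dimension $xyzq$.** Let $M$ be the thin representation with $x\to y$, $y\to z$, $z\to q$ acting by $1$, $x\to z$ by $\lambda_0=-\alpha_2/\alpha_1$, and $q\to x$ by $0$. We check the relations. Every cycle inside $\{x,y,z,q\}$ uses $q\to x$.

* For $\alpha=(q\to x)$, a term of $\partial_\alpha W$ that may act nontrivially is a path from $x$ to $q$ inside the support not using $q\to x$, so it is $x\to z\to q$ or $x\to y\to z\to q$. Together these act by $\alpha_1\lambda_0+\alpha_2=0$.
* For another arrow $\alpha$ inside $\{x,y,z,q\}$, each term of $\partial_\alpha W$ leaves this set, or forms with $\alpha$ a cycle inside it and so contains $q\to x$. In both cases it acts by $0$.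
* For the remaining arrows, $\partial_\alpha W$ starts or ends outside the support.

Since $q\to x$ acts by $0$, $M$ is nilpotent, so $M\in\mathcal A$. A submodule containing $x$ is everything, one containing $y$ contains $z$, and one containing $z$ contains $q$. So the proper nonzero submodules are $S_q$, $zq$ and $yzq$.

**Step 6: $M$ is a label.** Suppose not and apply Lemma 4.

* $X=S_q$: in $M/X$, with support $\{x,y,z\}$, no arrow leaves $z$; so the factor with $z$ in its support has submodule $S_z$, and $z<q$, contradicting (5).
* $X=zq$: the factor of $M/X=xy$ with $y$ in its support has submodule $S_y$, so $y<zq$, contradicting (6).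
* $X=yzq$: $M/X=S_x$ gives $x<yzq$. But $yzq$ maps onto $S_y$, so $yzq<y<x$ by (3) and (5), a contradiction.

**Step 7: the count.** The labels found have pairwise different dimension vectors. Their number is
$$(6+N)+4+1+N+1+1=13+2N .$$
So **every MGS of $Q^{(N)}$ of the second kind has length at least $13+2N$.**

## An MGS of length exactly $13+2N$, and the end of the proof of Theorem 1

By Lemma 8 and the relabelling, it suffices to find an MGS of $\bar Q^{(N)}$ of length $13+2N$. On the six common vertices the form is as in the table. The additional rows, with $l$ any index, are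
$$\begin{aligned}\langle\bar d_k,\cdot\rangle:&\quad x:0,\ y:-3,\ z:0,\ p:2,\ q:1,\ r:-2,\ \bar d_l:0;\\ \langle\bar d_kq,\cdot\rangle:&\quad x:1,\ y:-3,\ z:-1,\ p:1,\ q:1,\ r:-1,\ \bar d_l:-1.\end{aligned}$$

**Step 1: ten steps that ignore most of the $\bar d_k$.** We repeat the walk of the first kind, without the steps $d_k$. Mutate at
$$q,z,r,q,y,z,x,y,r,z .$$
The changes of the c-vectors at $x,y,z,p,q,r$ depend only on the form on these six coordinates. So they evolve as in states 0 to 10 above (omitting the $d_k$, with $y$ before $H$), with labels $q,zq,r,zr,G,y,H,xy,z,xz$. At the first step $\langle\bar d_k,q\rangle=1$, so $c_{\bar d_k}$ becomes $\bar d_kq$. For the other nine labels $\gamma=zq,r,zr,G,y,H,xy,z,xz$ the numbers $\langle\bar d_kq,\gamma\rangle$ are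
$$0,\ -1,\ -2,\ -3,\ -3,\ -2,\ -2,\ -1,\ 0 .$$
All are $\le0$, so $c_{\bar d_k}=\bar d_kq$ stays. After these ten green steps
$$(c_x,c_y,c_z,c_p,c_q,c_r)=(-q,-xy,-xz,pq,-r,x),\qquad c_{\bar d_k}=\bar d_kq .$$

**Step 2: two steps for each $\bar d_k$.** The c-vector $-q$ is passed from vertex to vertex. Put $w_1=x$ and $w_k=\bar d_{k-1}$ for $k\ge2$. For $k=1,\dots,N$ in turn mutate at $\bar d_k$, then at $w_k$. Inductively, before round $k$ we have $c_{w_k}=-q$, $c_{w_l}=-\bar d_l$ for $l<k$, $c_{\bar d_l}=\bar d_lq$ for $l\ge k$, and the c-vectors at $y,z,p,q,r$ are $-xy,-xz,pq,-r,x$. This holds for $k=1$.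

* Label $\bar d_kq$ at $\bar d_k$: the number $\langle\cdot,\bar d_kq\rangle$ is $1$ on $-q$. On $-xy,\,-xz,\,pq,\,-r,\,x,\,\bar d_lq\ (l>k),\,-\bar d_l\ (l<k)$ it is $-2,0,-2,-1,-1,0,-1$. So only $c_{w_k}$ changes, to $-q+\bar d_kq=\bar d_k$, and $c_{\bar d_k}=-\bar d_kq$.
* Label $\bar d_k$ at $w_k$: the number $\langle\cdot,\bar d_k\rangle$ is $1$ on $-\bar d_kq$. On $-xy,\,-xz,\,pq,\,-r,\,x,\,\bar d_lq\ (l>k),\,-\bar d_l\ (l<k)$ it is $-3,0,-3,-2,0,-1,0$. So $c_{\bar d_k}$ becomes $-\bar d_kq+\bar d_k=-q$, and $c_{w_k}=-\bar d_k$.

As $w_{k+1}=\bar d_k$, the induction proceeds.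

**Step 3: three closing steps.** Let $w$ be the vertex that finally carries $-q$ ($w=\bar d_N$, or $x$ if $N=0$). The other c-vectors are $-xy,-xz,pq,-r,x$ at $y,z,p,q,r$, and $-\bar d_k$ at $w_k$ for $1\le k\le N$. Mutate at $p,w,r$.

* Label $pq$ at $p$: the numbers $\langle\cdot,pq\rangle$ on $-q,-xy,-xz,-r,x,-\bar d_k$ are $1,-2,0,-1,-2,-3$. So $c_w=p$ and $c_p=-pq$.
* Label $p$ at $w$: the numbers $\langle\cdot,p\rangle$ on $-pq,-xy,-xz,-r,x,-\bar d_k$ are $1,-3,0,-2,-1,-2$. So $c_p=-q$ and $c_w=-p$.
* Label $x$ at $r$: the numbers $\langle\cdot,x\rangle$ on $-xy,-xz,-p,-q,-r,-\bar d_k$ are $1,1,-1,-1,-1,0$. So $c_y=-y$, $c_z=-z$ and $c_r=-x$.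

All vertices are red, every step was green, and the number of steps is $10+2N+3=13+2N$.

**Step 4: assembling Theorem 1.** Every MGS of $Q^{(N)}$ is of the first or of the second kind, because the mixed case is impossible. Those of the first kind have length $13+N$ or $14+N$, and both lengths occur. Those of the second kind have length at least $13+2N$. By Steps 1–3 and Lemma 8, applied to $\bar Q^{(N)}$, the length $13+2N$ occurs for $Q^{(N)}$. This proves Theorem 1, and with it Corollary 2. $\blacksquare$
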